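\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}

\title{Almost all sums of power sums are not Schur-positive}


\begin{abstract}
For a set $T$ of partitions of $n$ let $\psi_T=\sum_{\mu\in T}p_\mu$, a sum of power sum symmetric functions. Let $f(n)$ be the number of sets $T$ containing $(1^n)$ for which $\psi_T$ is not Schur-positive. A conjecture of Sundaram asserts, among other things, that the proportion $f(n)/2^{p(n)-1}$ is at most $\frac12$ for $n\ge 6$. We show that this proportion tends to $1$, and that it differs from $1$ by at most $\exp(-a\,n^{1/4})$ for some $a>0$ and all large $n$. We also show that, for every fixed $M$, at least $M$ hook representations occur with negative multiplicity in a random $\psi_T$, with probability tending to $1$. The method is to pair $\psi_T$ with the characters induced from the sign characters of the subgroups $S_{n-k}$. Up to their means, these pairings are sums of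 one and the same family of independent random signs with different polynomial weights, and for well-separated $k$ they are nearly independent.
\end{abstract}

\section{The question and the results}

\subsection*{Partial row sums of the character table}

Let $p(n)$ be the number of partitions of $n$, and let $p_\mu$, $s_\lambda$, $e_r$, $h_r$ denote the power sum, Schur, elementary and complete homogeneous symmetric functions. The Frobenius characteristic sends a class function $\chi$ on $S_n$ to $\mathrm{ch}(\chi)=\frac1{n!}\sum_{g}\chi(g)p_{\mathrm{type}(g)}$. It is an isometry for the Hall inner product $\langle\cdot,\cdot\rangle$, and it takes the irreducible character $\chi^\lambda$ to $s_\lambda$. Moreover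
\[
p_\mu=\sum_{\lambda\vdash n}\chi^\lambda(\mu)\,s_\lambda .
\]
For a set $T$ of partitions of $n$ put $\psi_T=\sum_{\mu\in T}p_\mu$. The coefficient of $s_\lambda$ in $\psi_T$ is $\sum_{\mu\in T}\chi^\lambda(\mu)$, the sum of the entries of row $\lambda$ of the character table over the columns in $T$. We call $\psi_T$ \emph{Schur-positive} if all these coefficients are nonnegative, that is, if $\psi_T$ is the characteristic of a genuine representation and not merely a virtual one.

If $T$ consists of all partitions of $n$, then $\psi_T$ is Schur-positive. Indeed, the character of the conjugation action of $S_n$ on itself is $g\mapsto|C(g)|$ (the order of the centralizer), so $\chi^\lambda$ occurs in it with multiplicity $\frac1{n!}\sum_g\chi^\lambda(g)|C(g)|=\sum_\mu\chi^\lambda(\mu)$. If $T\neq\emptyset$ does not contain $(1^n)$, then $\psi_T$ is never Schur-positive: its virtual dimension is $0$ by column orthogonality, while $s_{(n)}$ has coefficient $|T|>0$, so some coefficient is negative. The interesting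 sets are therefore the $2^{p(n)-1}$ sets $T$ that contain $(1^n)$. Let $f(n)$ be the number of these for which $\psi_T$ is \emph{not} Schur-positive.

\begin{conjecture}[Sundaram \cite{Sundaram}]\label{conj}
For $n\ge6$ the numbers $f(n)/2^{p(n)-1}$ are bounded below by $\frac1{16}$, bounded above by $\frac12$, and strictly increasing.
\end{conjecture}

For example, let $n=4$:
\[
\begin{aligned}
p_{1111}&=s_4+3s_{31}+2s_{22}+3s_{211}+s_{1111}, & p_{211}&=s_4+s_{31}-s_{211}-s_{1111},\\
p_{22}&=s_4-s_{31}+2s_{22}-s_{211}+s_{1111}, & p_{31}&=s_4-s_{22}+s_{1111},\\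
p_4&=s_4-s_{31}+s_{211}-s_{1111}.
\end{aligned}
\]
If $(1^4)\in T$, then the coefficients of $s_{31}$, $s_{22}$, $s_{211}$ are at least $3-1-1$, $2-1$, $3-1-1$, so they are positive, and so is the coefficient $|T|$ of $s_4$. The coefficient of $s_{1111}$ is negative only for $T=\{1111,211,4\}$. Hence $f(4)=1$ and $f(4)/2^{p(4)-1}=\frac1{16}$.

Choose $T$ uniformly at random among the sets containing $(1^n)$, so that
\[
\frac{f(n)}{2^{p(n)-1}}=\Pr(\psi_T\text{ is not Schur-positive}).
\]
The value $\frac12$ is natural here: \emph{each single irreducible has negative multiplicity with probability at most $\frac12$}. Indeed, with i.i.d.\ fair signs $\varepsilon_\mu=\pm1$ recording whether $\mu\in T$, the multiplicity of $\chi^\lambda$ equals its mean $\frac12\big(\chi^\lambda(1)+\sum_\mu\chi^\lambda(\mu)\big)$, which is positive by the conjugation argument, plus the symmetric random variable $\frac12\sum_{\mu\ne(1^n)}\varepsilon_\mu\chi^\lambda(\mu)$. So no single row of the table can by itself refute the upper bound.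 We must use several rows at once, and they must not be too strongly correlated.

\subsection*{Results}

\begin{theorem}\label{thm:main}
We have $\liminf_{n\to\infty} f(n)/2^{p(n)-1}\ge\frac58$, and in fact $\lim_{n\to\infty}f(n)/2^{p(n)-1}=1$. In particular Conjecture~\ref{conj} is false.
\end{theorem}

\begin{theorem}\label{thm:hooks}
Let $c=\pi/\sqrt6$ and let $N_k(T)$ be the multiplicity of the irreducible indexed by the hook $(k+1,1^{n-k-1})$ in $\psi_T$. For each fixed $K$ the random vector
\[
\Big(2\,k!\,(c/\sqrt n)^k\,p(n)^{-1/2}\,N_k(T)\Big)_{0\le k\le K}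
\]
converges in law to a centered Gaussian vector $(G_0,\dots,G_K)$ with $\mathbb E\,G_jG_k=(j+k)!$. Consequently, for every fixed $M$, the probability that at least $M$ hook irreducibles have negative multiplicity in $\psi_T$ tends to $1$.
\end{theorem}

\begin{theorem}\label{thm:rate}
There are constants $a>0$ and $n_0$ such that $1-f(n)/2^{p(n)-1}\le\exp(-a\,n^{1/4})$ for all $n\ge n_0$.
\end{theorem}

Conjecture~\ref{conj} is a conjunction, and it fails because its upper bound fails for all large $n$. Theorem~\ref{thm:main} also gives the lower bound $\frac1{16}$ for all large $n$. We decide neither that bound for small $n$ nor whether the sequence is strictly increasing.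

Theorem~\ref{thm:main} is proved in Sections~\ref{sec:tests}--\ref{sec:fixed}; these alone refute the conjecture. Section~\ref{sec:hooks} passes from induced characters to irreducible ones. Section~\ref{sec:rate} proves Theorem~\ref{thm:rate} by letting $k$ grow with $n$.

\medskip\noindent\textbf{Conventions.} Throughout $c=\pi/\sqrt6$, so that $\pi^2/24=c^2/4$. For a partition $\mu$ of $n$ with $\ell(\mu)$ parts, $m_i=m_i(\mu)$ is the number of parts equal to $i$, and $\operatorname{sgn}(\mu)=(-1)^{n-\ell(\mu)}$ is the sign of a permutation of cycle type $\mu$. We write $(m)_k=m(m-1)\cdots(m-k+1)$. The letters $C,a>0$ denote absolute constants that may change from line to line; constants such as $C_k$ or $O_k$ may depend on the indices shown.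

\section{Testing positivity with fixed-point characters}\label{sec:tests}

If $\psi_T$ is Schur-positive and $\chi$ is a genuine character, then $\langle\psi_T,\mathrm{ch}(\chi)\rangle=\sum_{\mu\in T}\chi(\mu)\ge0$. We look for characters $\chi$ for which this sum is explicit and often negative. The permutation characters $\mathrm{Ind}_{S_{n-k}}^{S_n}1$ are explicit: they count the injective $k$-tuples fixed by a permutation, so their value at $\mu$ is $(m_1(\mu))_k$. Being nonnegative, they are useless as they stand. Twisting by the sign character makes the mean of the sum small and leaves the law of its random fluctuation unchanged.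

So take $e_{n-k}h_1^k$ with $0\le k\le n$. This is the characteristic of $\mathrm{Ind}_{S_{n-k}}^{S_n}\operatorname{sgn}=\operatorname{sgn}\otimes\mathrm{Ind}_{S_{n-k}}^{S_n}1$, with value $\operatorname{sgn}(\mu)(m_1(\mu))_k$ at $\mu$. For $\mu\neq(1^n)$ put $\varepsilon_\mu=1$ if $\mu\in T$ and $\varepsilon_\mu=-1$ otherwise. The $\varepsilon_\mu$ are i.i.d.\ fair signs, and so are the $\xi_\mu=\operatorname{sgn}(\mu)\varepsilon_\mu$. Since $2\cdot\mathbf 1_{\mu\in T}=1+\varepsilon_\mu$ for $\mu\ne(1^n)$, while $(1^n)\in T$ always,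
\begin{equation}\label{eq:decomp}
2\langle\psi_T,e_{n-k}h_1^k\rangle=D_k+W_k,\qquad W_k=\sum_{\mu\ne(1^n)}\xi_\mu\,(m_1(\mu))_k,
\end{equation}
\[
D_k=(n)_k+A_k,\qquad A_k=\sum_{\mu\vdash n}\operatorname{sgn}(\mu)\,(m_1(\mu))_k .
\]
The summand $(n)_k$ is the effect of the condition $(1^n)\in T$. We conclude that
\begin{equation}\label{eq:test}
\psi_T\ \text{Schur-positive}\quad\Longrightarrow\quad W_k\ge-D_k\ \text{ for all }0\le k\le n .
\end{equation}

\subsection*{The first two tests}

Before the proofs we describe what happens for $k=0$ and $k=1$.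

For $k=0$ the pairing is the multiplicity of the sign character, and $W_0$ is a sum of $p(n)-1$ fair signs. The number $A_0=\sum_\mu\operatorname{sgn}(\mu)$ is the number of partitions of $n$ into distinct odd parts (see the proof of Lemma~\ref{lem:mean}). For $n=4$ it is $1$, so $D_0=2$, and the multiplicity is negative exactly when all four signs $\xi_\mu$ are $-1$. This has probability $\frac1{16}$, in agreement with the count above. For large $n$ the sum $W_0$ has standard deviation about $\sqrt{p(n)}$, which is of order $n^{-1/2}e^{c\sqrt n}$, while $D_0=1+A_0$ turns out to be of order at most $n^{-3/4}e^{c\sqrt n}$. So the mean is smaller than the standard deviation by a factor of order at least $n^{1/4}$, and the sign character occurs with negative multiplicity with probability tending to $\frac12$.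

For $k=1$ the same signs are used again with the weights $m_1(\mu)$, and the mean is again negligible. For a uniformly random partition, $c\,m_1/\sqrt n$ is approximately exponentially distributed with mean $1$ (Lemma~\ref{lem:exp}). So after normalization $(W_0,W_1)$ is close to a centered Gaussian pair $(G_0,G_1)$ with $\mathbb E G_0^2=1$, $\mathbb E G_0G_1=1$, $\mathbb E G_1^2=2$. Write $G_1=G_0+G'$ with $G'$ standard and independent of $G_0$. The event $\{G_0\ge0,\ G_0+G'\ge0\}$ is that the rotationally symmetric vector $(G_0,G')$ lies in a sector of opening angle $\frac34\pi$. Its probability is $\frac38$. Two tests thus show that a proportion of at least about $\frac58$ of the sets $T\ni(1^n)$ fail to give a Schur-positive $\psi_T$.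

In general, group the partitions by $m_1$: with $Z_m=\sum_{\mu\neq(1^n),\,m_1(\mu)=m}\xi_\mu$ we have $W_k=\sum_m(m)_kZ_m$. All the tests weight \emph{one and the same} sequence of independent noises $Z_m$, with different polynomials. In the limit the noise has intensity $e^{-x}\,dx$ and the weights are $x^k$. Since $x^{2k}e^{-x}$ is concentrated near $x=2k$, in a window of width of order $\sqrt k$, tests with well-separated $k$ look at almost disjoint parts of the noise and are almost independent. Both Theorem~\ref{thm:main} and Theorem~\ref{thm:rate} rest on this observation.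

\section{Two estimates}

\subsection*{The mean}

The bound on $A_k$ must be accurate to a power of $n$. The crude estimate of a coefficient of a power series by its value at a positive point gives only $A_0\le e^{c\sqrt n}$, which exceeds $\sqrt{p(n)}$ by a factor of order $n^{1/2}$. The factor $t^{3/2}$ in the next lemma makes up for this. The lemma is stated for all $k$ because Section~\ref{sec:rate} needs $k$ of order $\sqrt n$.

\begin{lemma}\label{lem:mean}
For all $0\le k\le n$ and $0<t\le1$,
\[
0\le A_k\le C\,k!\,t^{3/2-k}\exp\Big(nt+\frac{c^2}{4t}\Big).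
\]
\end{lemma}

\begin{proof}
Since $\operatorname{sgn}(\mu)=\prod_i(-1)^{(i-1)m_i}$,
\[
\sum_\mu\operatorname{sgn}(\mu)\,y^{m_1(\mu)}x^{|\mu|}=\frac1{1-yx}\prod_{i\ge2}\frac1{1-(-1)^{i-1}x^i}.
\]
Applying $\partial_y^k$ at $y=1$ turns $\frac1{1-yx}$ into $k!\,x^k(1-x)^{-k-1}$. Writing $A_k(n)$ for the value of $A_k$ at $n$, we get
\[
\sum_nA_k(n)\,x^n=k!\Big(\frac x{1-x}\Big)^kF(x),\qquad F(x)=\prod_{i\ \mathrm{odd}}\frac1{1-x^i}\prod_{i\ \mathrm{even}}\frac1{1+x^i}=\prod_{j\ge1}(1+x^{2j-1}).
\]
The last equality is Euler's identity $\prod_{i\ \mathrm{odd}}(1-x^i)^{-1}=\prod_i\frac{1-x^{2i}}{1-x^i}=\prod_{i}(1+x^i)$, divided by $\prod_i(1+x^{2i})$. All coefficients are nonnegative, so $A_k\ge0$. We use Cauchy's formula on the circle $x=re^{i\theta}$, $r=e^{-t}$. There $r^{-n}=e^{nt}$ and $|x/(1-x)|\le r/(1-r)=1/(e^t-1)\le1/t$.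

\emph{Size of $F(r)$.} The function $\phi(u)=\log(1+e^{-u})$ is convex, so its value at the midpoint of an interval is at most its average: $2t\,\phi((2j-1)t)\le\int_{(2j-2)t}^{2jt}\phi(u)\,du$. Summing over $j$ and using $\int_0^\infty\phi=\sum_{j\ge1}(-1)^{j-1}j^{-2}=\pi^2/12$,
\[
\log F(r)\le\frac1{2t}\cdot\frac{\pi^2}{12}=\frac{c^2}{4t}.
\]

\emph{Decay in $\theta$.} For $0\le w\le1$ we have $|1+we^{i\varphi}|^2=(1+w)^2-2w(1-\cos\varphi)$. Since $(1+w)^2\le4$, this gives $\frac{|1+we^{i\varphi}|}{1+w}\le e^{-w(1-\cos\varphi)/4}$. Hence $|F(x)|\le F(r)e^{-S(\theta)/4}$ with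
\[
S(\theta)=\sum_{j\ge1}r^{2j-1}\big(1-\cos((2j-1)\theta)\big)=\frac1{2\sinh t}-\mathrm{Re}\,\frac1{2\sinh(t-i\theta)}=\frac1{2\sinh t}-\frac{\sinh t\,\cos\theta}{2(\sinh^2t+\sin^2\theta)} .
\]
Here we used $\sum_jx^{2j-1}=x/(1-x^2)$ and $\sinh(t-i\theta)=\sinh t\cos\theta-i\cosh t\sin\theta$, whose squared modulus is $\sinh^2t+\sin^2\theta$. If $\cos\theta\le0$, then $S\ge\frac1{2\sinh t}\ge\frac at$. If $|\theta|\le\pi/2$, we bound $\cos\theta$ by $1$ and obtain
\[
S\ge\frac{\sin^2\theta}{2\sinh t\,(\sinh^2t+\sin^2\theta)}\ge\frac1{4\sinh t}\min\Big(1,\frac{\sin^2\theta}{\sinh^2t}\Big)\ge a\min\Big(\frac{\theta^2}{t^3},\frac1t\Big),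
\]
because $\sinh t\le1.2\,t$ on $(0,1]$ and $\sin^2\theta\ge4\theta^2/\pi^2$. Therefore
\[
\int_{-\pi}^{\pi}e^{-S(\theta)/4}\,d\theta\le\int_{\mathbb R}e^{-a\theta^2/(4t^3)}\,d\theta+2\pi e^{-a/(4t)}\le C\,t^{3/2}.
\]
Multiplying $k!\,t^{-k}$, $e^{nt}$, $e^{c^2/(4t)}$ and $Ct^{3/2}$ gives the claim.
\end{proof}

\subsection*{The number of parts equal to one}

We use the Hardy--Ramanujan asymptotics \cite{HR}
\begin{equation}\label{eq:HR}
p(n)\sim\frac{e^{2c\sqrt n}}{4\sqrt3\,n}.
\end{equation}

\begin{lemma}\label{lem:exp}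
Let $\mu$ be a uniformly random partition of $n$ and let $X=c\,m_1(\mu)/\sqrt n$. Then $X$ converges in law to the exponential distribution with mean $1$, and $\mathbb EX^r\to r!$ for every integer $r\ge0$. Hence $(c/\sqrt n)^{j+k}\,\mathbb E[(m_1)_j(m_1)_k]\to(j+k)!$ for fixed $j,k$.
\end{lemma}

\begin{proof}
Removing $m$ parts equal to $1$ shows that $\Pr(m_1\ge m)=p(n-m)/p(n)$ for $0\le m\le n$. If $m\sim x\sqrt n/c$ with $x>0$ fixed, then $2c(\sqrt n-\sqrt{n-m})\to x$, and \eqref{eq:HR} gives $\Pr(m_1\ge m)\to e^{-x}$. This is the convergence in law.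

For the moments we need a uniform tail bound. By \eqref{eq:HR}, $p(r)$ lies between constant multiples of $e^{2c\sqrt r}/(r+1)$ for all $r\ge0$. With $\sqrt{n-m}\le\sqrt n-\frac m{2\sqrt n}$ this gives
\[
\frac{p(n-m)}{p(n)}\le C\,\frac{n+1}{n-m+1}\,e^{-cm/\sqrt n}\qquad(0\le m\le n).
\]
For $m\le n/2$ the fraction on the right is at most $2$. For $m>n/2$ it is at most $n+1\le Ce^{c\sqrt n/4}\le Ce^{cm/(2\sqrt n)}$. In all cases $p(n-m)/p(n)\le Ce^{-cm/(2\sqrt n)}$, so $\Pr(X\ge x)\le Ce^{-x/2}$ for $x\ge0$. Hence every power of $X$ is uniformly integrable, and the moments converge to $\int_0^\infty x^re^{-x}dx=r!$. Finally, $(m)_j(m)_k$ is $m^{j+k}$ plus a fixed combination of lower powers of $m$, and $(c/\sqrt n)^{j+k}\,\mathbb E\,m_1^i\to0$ for $i<j+k$.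
\end{proof}

\section{Fixed $k$: the proportion tends to one}\label{sec:fixed}

Let $B_k=(\sqrt n/c)^k\sqrt{p(n)}$, which for fixed $k$ is of order $n^{k/2-1/2}e^{c\sqrt n}$.

\begin{proposition}\label{prop:clt}
For fixed $K$, both $(W_k/B_k)_{k\le K}$ and $\big((W_k+D_k)/B_k\big)_{k\le K}$ converge in law to the centered Gaussian vector $(G_k)_{k\le K}$ with $\mathbb E\,G_jG_k=(j+k)!$. Moreover $A_k=O_k(n^{-1/4}B_k)$ and $n^k=o(B_k)$ for each fixed $k$.
\end{proposition}

\begin{proof}
\emph{Covariances.} We have $\mathrm{Cov}(W_j,W_k)=\sum_{\mu\ne(1^n)}(m_1)_j(m_1)_k$. Including $(1^n)$ changes this by at most $n^{j+k}=o(B_jB_k)$. By Lemma~\ref{lem:exp},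
\[
\mathrm{Cov}(W_j/B_j,W_k/B_k)\longrightarrow(j+k)!=\int_0^\infty x^jx^ke^{-x}\,dx .
\]
The limiting matrix is the Gram matrix of $1,x,\dots,x^K$ in $L^2([0,\infty),e^{-x}dx)$, so it is positive definite.

\emph{Central limit theorem.} By the Cram\'er--Wold device it suffices to treat a fixed nonzero linear combination $\sum_k\alpha_kW_k/B_k=\sum_\mu x_\mu\xi_\mu$. Its variance converges to a positive limit, and $|x_\mu|\le C_{\alpha,K}\,n^K/\sqrt{p(n)}\to0$ uniformly in $\mu$. Lindeberg's condition holds trivially, since for any $\delta>0$ no summand exceeds $\delta$ in absolute value once $n$ is large.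

\emph{Means.} Clearly $(n)_k\le n^k=o(B_k)$. Lemma~\ref{lem:mean} with $t=c/(2\sqrt n)$, which minimizes $nt+\frac{c^2}{4t}$ with minimum value $c\sqrt n$, gives $A_k\le C_k\,n^{k/2-3/4}e^{c\sqrt n}=O_k(n^{-1/4}B_k)$. So $D_k/B_k\to0$, and Slutsky's lemma gives the second convergence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:test}, Schur-positivity of $\psi_T$ forces $(W_k+D_k)/B_k\ge0$ for all $k$. The orthant $\{x_k\ge0\ \forall k\}$ is a closed set, so by Proposition~\ref{prop:clt} and the portmanteau theorem, for every fixed finite set $\mathcal K$ of indices,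
\begin{equation}\label{eq:orthant}
\limsup_{n\to\infty}\Pr(\psi_T\text{ Schur-positive})\le\Pr\big(G_k\ge0\ \text{ for all }k\in\mathcal K\big).
\end{equation}

For $\mathcal K=\{0,1\}$ the right side is $\frac38$, as computed in Section~\ref{sec:tests}. Hence $\liminf f(n)/2^{p(n)-1}\ge\frac58>\frac12$, which already refutes Conjecture~\ref{conj}.

For the limit we choose the indices far apart. The correlation $\rho(j,k)$ of $G_j$ and $G_k$ is positive, and for fixed $j$
\[
\rho(j,k)^2=\frac{(j+k)!^2}{(2j)!\,(2k)!}=\Big(\frac{(j+k)!}{k!}\Big)^2\frac1{(2j)!\binom{2k}k}\le\frac{(k+j)^{2j}}{(2j)!\binom{2k}k}\longrightarrow0\qquad(k\to\infty).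
\]
So for any $d$ and any $\epsilon>0$ we can choose inductively $k_1<\dots<k_d$ with all pairwise correlations at most $\epsilon$. As $\epsilon\to0$ the correlation matrix tends to the identity, so the normalized vector $(G_{k_i}/\sqrt{(2k_i)!})_i$ converges in law to a standard Gaussian vector. The boundary of the orthant is null for that law, so $\Pr(G_{k_i}\ge0\ \forall i)\to2^{-d}$. By \eqref{eq:orthant}, $\limsup\Pr(\psi_T\text{ Schur-positive})\le2^{-d}+\eta$ for every $\eta>0$. Letting $\eta\to0$ and then $d\to\infty$ gives $f(n)/2^{p(n)-1}\to1$.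
\end{proof}

\section{Hook irreducibles}\label{sec:hooks}

A negative pairing with $e_{n-k}h_1^k$ shows that some irreducible constituent of the induced character has negative multiplicity, without saying which one. For fixed $k$ we can be precise, because, up to the factor $k!$, the hook characters have the same leading behavior in $m_1$ as the induced ones.

\begin{proof}[Proof of Theorem~\ref{thm:hooks}]
Let $V$ be the reflection representation, $\mathbb C^n=V\oplus1$. The character of $\Lambda^kV$ is $\chi^{(n-k,1^k)}$, and the conjugate of the partition $(n-k,1^k)$ is $(k+1,1^{n-k-1})$, so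
\[
\chi:=\chi^{(k+1,1^{n-k-1})}=\operatorname{sgn}\cdot\chi^{(n-k,1^k)} .
\]
From $\Lambda^j\mathbb C^n=\Lambda^jV\oplus\Lambda^{j-1}V$ and $\det(1+tg)=\prod_i(1-(-t)^i)^{m_i}$, for $g$ of cycle type $\mu$ acting on $\mathbb C^n$,
\begin{equation}\label{eq:hookchar}
\chi^{(n-k,1^k)}(\mu)=\sum_{j=0}^k(-1)^{k-j}[t^j]\prod_i\big(1-(-t)^i\big)^{m_i}=\binom{m_1}k+\sum_\nu\pm\prod_i\binom{m_i}{\nu_i}.
\end{equation}
Here $\nu=(\nu_1,\nu_2,\dots)$ runs over the finitely many sequences of nonnegative integers with $\sum_ii\nu_i\le k$ other than $(k,0,0,\dots)$, each with a sign depending only on $\nu$ and $k$. For these, $|\nu|:=\sum_i\nu_i\le k-1$: if $\sum_i\nu_i\ge k\ge\sum_ii\nu_i$, then $\nu=(k,0,\dots)$.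

As in \eqref{eq:decomp},
\[
2N_k=\chi(1)+\sum_{\mu\vdash n}\chi(\mu)+\sum_{\mu\neq(1^n)}\varepsilon_\mu\,\chi(\mu).
\]

\emph{Random part.} Since $\varepsilon_\mu\chi(\mu)=\xi_\mu\chi^{(n-k,1^k)}(\mu)$, the term $\binom{m_1}k$ of \eqref{eq:hookchar} contributes $W_k/k!$. The term of $\nu$ contributes a random sum of variance at most $p(n)\,\mathbb E\prod_im_i^{2\nu_i}$, where the product is over the $i$ with $\nu_i>0$ and the expectation is over a uniform partition. Under this law $\Pr(m_i\ge j)=p(n-ij)/p(n)\le\Pr(m_1\ge j)$, with $p(r)=0$ for $r<0$. For $s=|\nu|\ge1$, H\"older's inequality with exponents $s/\nu_i$ and Lemma~\ref{lem:exp} give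
\[
\mathbb E\prod_im_i^{2\nu_i}\le\prod_i\big(\mathbb E\,m_i^{2s}\big)^{\nu_i/s}\le\mathbb E\,m_1^{2s}=O(n^s),
\]
and for $s=0$ the bound is trivial. As $s\le k-1$, the variance is $O(n^{k-1}p(n))=o(B_k^2)$.

\emph{Mean.} Let $z_i=(-1)^{i-1}x^i$. For every sequence $\nu$, the identity $\sum_m\binom m{\nu_i} z^m=z^{\nu_i}(1-z)^{-\nu_i-1}$ gives
\[
\sum_nx^n\sum_{\mu\vdash n}\operatorname{sgn}(\mu)\prod_i\binom{m_i}{\nu_i}=F(x)\prod_i\Big(\frac{z_i}{1-z_i}\Big)^{\nu_i},
\]
with $F$ as in the proof of Lemma~\ref{lem:mean}. The series $F$ has nonnegative coefficients, and the coefficients of $\frac{z_i}{1-z_i}=\sum_{m\ge1}z_i^m$ are bounded in absolute value by those of $\frac x{1-x}$. So each coefficient on the right is bounded in absolute value by that of $F(x)\big(\frac x{1-x}\big)^{|\nu|}$, which is $A_{|\nu|}/|\nu|!$. By Proposition~\ref{prop:clt} this is $o(B_{|\nu|})$, hence $o(B_k)$, for every $|\nu|\le k$; the case $\nu=(k,0,\dots)$ covers the leading term. Also $\chi(1)=\binom{n-1}k\le n^k=o(B_k)$.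

Altogether $2\,k!\,N_k/B_k=W_k/B_k+o(1)$ in probability, jointly for $k\le K$, and Proposition~\ref{prop:clt} gives the convergence in law.

For the last claim, take $k_1<\dots<k_d$ with small pairwise correlations as in the proof of Theorem~\ref{thm:main}. Since $\Pr(G_{k_i}=0)=0$, the number of $i$ with $N_{k_i}<0$ converges in law to the number of $i$ with $G_{k_i}<0$. The law of the latter is as close as desired to $\mathrm{Bin}(d,\frac12)$. Letting $d\to\infty$ gives the claim.
\end{proof}

\section{The rate $\exp(-a\,n^{1/4})$}\label{sec:rate}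

To obtain a rate we let $k$ grow. The picture in Section~\ref{sec:tests} suggests that $W_k$ depends mainly on the noises $Z_m$ with $m$ of order $k\sqrt n$, in a window of width of order $\sqrt{kn}$. For $k$ of order $\sqrt n$ this means $m$ of order $n$ and windows of width of order $n^{3/4}$. In this range the exponential approximation of Lemma~\ref{lem:exp} no longer locates the window, and we shall compute its center from the growth of the partition function; but the orders of magnitude are right. So there is room for about $n^{1/4}$ disjoint windows, and each gives an independent chance of a negative value. We have to (a) establish this concentration precisely, (b) check that the means $D_k$ remain negligible, and (c) control the dependent contributions from outside the windows. The condition $(1^n)\in T$ now needs attention, because $(n)_k$ grows rapidly with $k$; for instance $m_1(\mu)\le n-2$ for $\mu\ne(1^n)$, so $W_n=0$ and the test $k=n$ is never violated.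

\subsection{Partitions without parts equal to one}

Let $q(r)=p(r)-p(r-1)$ (with $p(-1)=0$) be the number of partitions of $r$ without parts equal to $1$. There are exactly $q(n-m)$ partitions of $n$ with $m_1=m$, and $q(1)=0$.

\begin{lemma}\label{lem:q}
\emph{(i)} $C^{-1}r^{-3/2}e^{2c\sqrt r}\le q(r)\le C\,r^{-3/2}e^{2c\sqrt r}$ for $r\ge2$.

\emph{(ii)} $\Big|\log\dfrac{q(r)}{q(r-1)}-\dfrac c{\sqrt r}\Big|\le\dfrac Cr$ for $r\ge3$.
\end{lemma}

\begin{proof}
Hardy and Ramanujan \cite{HR} proved $p(n)=H(n)+O(e^{\frac32c\sqrt n})$ with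
\[
H(x)=\frac1{2\pi\sqrt2}\,\frac d{dx}\,\frac{e^{2c\lambda}}\lambda,\qquad\lambda=\sqrt{x-\tfrac1{24}} .
\]
Since $\lambda'=\frac1{2\lambda}$, two differentiations give $H'(x)=e^{2c\lambda}\lambda^{-3}Q(1/\lambda)$ with a polynomial $Q$, $Q(0)>0$. Hence $(\log H')'(x)=\frac c{\sqrt x}+O(\frac1x)$ for large $x$. Integrating this from $r-s$ to $r$ gives $H'(r-s)=H'(r)\,e^{-cs/\sqrt r}\,(1+O(1/r))$ for $0\le s\le1$, so
\[
H(r)-H(r-1)=\int_0^1H'(r-s)\,ds=H'(r)\,J(r)\,\big(1+O(1/r)\big),\qquad J(r)=\int_0^1e^{-cs/\sqrt r}\,ds .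
\]
The error $O(e^{\frac32c\sqrt r})$ is exponentially small in $\sqrt r$ relative to $H'(r)$, so $\log q(r)=\log H'(r)+\log J(r)+O(1/r)$ for large $r$. Since $J$ is bounded above and bounded away from $0$, (i) follows. Since $\log H'(r)-\log H'(r-1)=\frac c{\sqrt r}+O(\frac1r)$ and $J'(r)=O(r^{-3/2})$, (ii) follows. Small $r$ are absorbed in $C$, because $q(r)\ge1$ for $r\ge2$.
\end{proof}

\subsection{The profile of one test}

The variance of $W_k$ is $\sum_{m\le n-2}u_k(m)$, where
\[
u_k(m)=q(n-m)\,(m)_k^2\qquad(0\le m\le n-2),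
\]
and $u_k(m)=0$ for $m<k$. Heuristically $\log u_k(m)\approx2c\sqrt{n-m}+2k\log m$, which is stationary where $k=\kappa(m)$,
\[
\kappa(y)=\frac{cy}{2\sqrt{n-y}} .
\]
We restrict to $y\in[n/8,n/4]$. There $\kappa$ is increasing, $\kappa'$ is of exact order $n^{-1/2}$, and $\frac{c\sqrt n}{16}\le\kappa\le\frac{c\sqrt n}{4\sqrt3}$. Call an integer $k$ \emph{admissible} if $k=\kappa(y_k)$ for some (necessarily unique) $y_k\in[n/8,n/4]$, and put $m_k^*=\lfloor y_k\rfloor$. All estimates below hold for large $n$, uniformly in admissible $k$.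

The next lemma says that $u_k$ has a Gaussian profile of width of order $n^{3/4}$ around $m_k^*$.

\begin{lemma}\label{lem:profile}
There are absolute constants $b_1,b_2>0$ such that, for all large $n$, all admissible $k$, all integers $m$ with $n/16\le m\le3n/5$, and $z=(m-m_k^*)/n^{3/4}$,
\begin{equation}\label{eq:profile}
e^{-1-b_2z^2}\le\frac{u_k(m)}{u_k(m_k^*)}\le e^{1-\frac{b_1}4z^2}.
\end{equation}
\end{lemma}

\begin{proof}
Since $(m+1)_k/(m)_k=\big(1-\frac k{m+1}\big)^{-1}$ for $m\ge k$, we have
\begin{equation}\label{eq:exactincr}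
\log\frac{u_k(m+1)}{u_k(m)}=-\log\frac{q(n-m)}{q(n-m-1)}-2\log\Big(1-\frac k{m+1}\Big)\qquad(k\le m\le n-3).
\end{equation}
For $n/16\le m\le3n/5$, Lemma~\ref{lem:q}(ii) and the fact that $k$ has order $\sqrt n$ turn this into
\begin{equation}\label{eq:incr}
\log\frac{u_k(m+1)}{u_k(m)}=h_k(m)+O(1/n),\qquad h_k(y)=\frac{2k}y-\frac c{\sqrt{n-y}} .
\end{equation}
By the choice of $y_k$ we have $h_k(y_k)=0$. Also $-h_k'(y)=\frac{2k}{y^2}+\frac c{2(n-y)^{3/2}}$ lies in $[b_1n^{-3/2},b_2n^{-3/2}]$ for $n/16\le y\le3n/5$, with absolute $b_1,b_2>0$. By the mean value theorem, for integers $l$ in this range, $h_k(l)=-b\,n^{-3/2}(l-m_k^*)+O(n^{-3/2})$ with some $b=b(l)\in[b_1,b_2]$, where the error comes from replacing $y_k$ by $m_k^*$. Now add the increments \eqref{eq:incr} between $m_k^*$ and $m$. With $N=|m-m_k^*|$, the distances $|l-m_k^*|$ add up to $N^2/2+O(N)$ and the errors to $O(N/n)$. Since $N=|z|n^{3/4}$, the logarithm of $u_k(m)/u_k(m_k^*)$ lies between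
\[
-\tfrac{b_2}2z^2-C|z|n^{-1/4}\qquad\text{and}\qquad-\tfrac{b_1}2z^2+C|z|n^{-1/4}.
\]
Finally $C|z|n^{-1/4}\le\frac{b_1}4z^2+\frac{C^2}{b_1}n^{-1/2}$ and $C|z|n^{-1/4}\le\frac{b_2}2z^2+\frac{C^2}{2b_2}n^{-1/2}$. For large $n$ the last terms are at most $1$.
\end{proof}

For $L\ge1$ put
\[
\sigma_k^2=\sum_{|m-m_k^*|\le Ln^{3/4}}u_k(m),
\]
the sum being over $0\le m\le n-2$. Taking only the terms with $|m-m_k^*|\le n^{3/4}$ and using \eqref{eq:profile}, we get
\begin{equation}\label{eq:variance}
\sigma_k^2\ge a\,n^{3/4}\,u_k(m_k^*),\qquad a\text{ independent of }L.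
\end{equation}

\subsection{The identity, the tails and the mean}

\emph{The identity.} We claim
\begin{equation}\label{eq:identity}
(n)_k\le C\,e^{-a\sqrt n}\,u_k(m_k^*)^{1/2}.
\end{equation}
Since $k^2/y_k=O(1)$, we have $(m_k^*)_k\ge(m_k^*-k)^k\ge\big(y_k-(k+1)\big)^k\ge a\,y_k^k$. With $\beta=y_k/n\in[\frac18,\frac14]$ this gives $(n)_k\le n^k=y_k^k\beta^{-k}\le C\,(m_k^*)_k\,e^{k\log(1/\beta)}$. By $k=\kappa(y_k)$ and $\beta\log(1/\beta)\le1-\beta$ (which is $\log x\le x-1$ at $x=1/\beta$),
\[
k\log\frac1\beta=c\sqrt n\;\frac{\beta\log(1/\beta)}{2\sqrt{1-\beta}}\le\frac c2\sqrt{(1-\beta)n}.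
\]
On the other hand $n-m_k^*\ge(1-\beta)n$, so Lemma~\ref{lem:q}(i) yields $q(n-m_k^*)^{1/2}\ge C^{-1}n^{-3/4}e^{c\sqrt{(1-\beta)n}}$. The exponent here is twice the bound above, and since $u_k(m_k^*)^{1/2}=q(n-m_k^*)^{1/2}(m_k^*)_k$, \eqref{eq:identity} follows.

\emph{The tails.} We claim
\begin{equation}\label{eq:tails}
\sum_{m\le n-2,\ m\notin[n/16,3n/5]}u_k(m)\le C\,e^{-a\sqrt n}\,u_k(m_k^*).
\end{equation}
For $k\le m<n/16$, \eqref{eq:exactincr} with $-\log(1-x)\ge x$ and Lemma~\ref{lem:q}(ii) shows that the increment of $\log u_k$ is at least $\frac{2k}{m+1}-\frac c{\sqrt{15n/16}}-\frac Cn$. This is positive for large $n$, because $\frac{2k}{m+1}\ge(2-o(1))\frac c{\sqrt n}$ and $\sqrt{16/15}<1.04$. So $u_k(m)\le u_k(\lceil n/16\rceil)$ for all $m<n/16$.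

For $m\ge n/2$ and $r=n-m\ge R_0$, with $R_0\ge3$ a constant such that $\frac c{\sqrt r}-\frac Cr\ge\frac{0.9\,c}{\sqrt r}$ for $r\ge R_0$ ($C$ as in Lemma~\ref{lem:q}(ii)), we use $-\log(1-x)\le\frac x{1-x}$. The increment is at most
\[
\frac{2k}{m+1-k}-\frac{0.9\,c}{\sqrt r}\le\frac{(0.6-1.2)\,c}{\sqrt n}<0,
\]
since $2k\le0.29\,c\sqrt n$ and $r\le n/2$. So $u_k(m)\le u_k(\lceil n/2\rceil)$ for $m\ge n/2$ with $n-m\ge R_0$. For $n-m<R_0$ simply $u_k(m)\le C(n)_k^2$, to which \eqref{eq:identity} applies. Finally, at $m=\lceil n/16\rceil$ and $m=\lceil n/2\rceil$ we have $|z|\ge n^{1/4}/20$, so \eqref{eq:profile} gives $u_k(m)\le e^{1-a\sqrt n}u_k(m_k^*)$ there. The number of terms is at most $n$, and this factor is absorbed in the exponential.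

\emph{The mean.} We claim
\begin{equation}\label{eq:mean}
D_k\le C\,n^{-1/8}\,\sigma_k ,\qquad C\text{ independent of }L.
\end{equation}
Apply Lemma~\ref{lem:mean} with $t=k/y_k=\frac c{2\sqrt{n-y_k}}$, which minimizes $t^{-k}e^{nt+c^2/(4t)}$ and has order $n^{-1/2}$. Then $nt-k=t(n-y_k)=\frac c2\sqrt{n-y_k}=\frac{c^2}{4t}$. With $k!\le C\sqrt k\,(k/e)^k$ and $k/t=y_k$,
\[
A_k\le C\sqrt k\,t^{3/2}\Big(\frac kt\Big)^ke^{-k+nt+c^2/(4t)}\le C\,n^{-1/2}\,y_k^k\,e^{c\sqrt{n-y_k}} .
\]
By Lemma~\ref{lem:q}(i) and $(m_k^*)_k\ge a\,y_k^k$ we have $u_k(m_k^*)^{1/2}\ge C^{-1}n^{-3/4}e^{c\sqrt{n-y_k}}\,y_k^k$. Hence $A_k\le C\,n^{1/4}\,u_k(m_k^*)^{1/2}\le C\,n^{1/4-3/8}\,\sigma_k$ by \eqref{eq:variance}. Together with \eqref{eq:identity} and \eqref{eq:variance} this proves \eqref{eq:mean}.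

\subsection{Independent blocks}

Let $L\ge1$ be a large constant, to be fixed below; from now on ``large $n$'' may depend on $L$. Consecutive admissible integers have $y_k$ differing by $O(\sqrt n)$, and the $y_k$ come within $O(\sqrt n)$ of both ends of $[n/8,n/4]$. So, moving from left to right, we can choose admissible $k_1<\dots<k_d$ with
\[
y_{k_{i+1}}-y_{k_i}\ge2Ln^{3/4}+2,\qquad\frac{n^{1/4}}{25L}\le d\le n .
\]
Write $u_i=u_{k_i}$, $m_i^*=m_{k_i}^*$, $\sigma_i=\sigma_{k_i}$ from now on. Then
\begin{equation}\label{eq:sep}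
|m_i^*-m_j^*|>2L|i-j|\,n^{3/4}\qquad(i\ne j),
\end{equation}
so the windows $I_i=\{m:|m-m_i^*|\le Ln^{3/4}\}$ are disjoint. Split
\[
W_{k_i}=Y_i+R_i,
\]
where $Y_i$ collects the $\mu$ with $m_1(\mu)\in I_i$. The $Y_i$ involve disjoint sets of signs, so they are independent. They are symmetric with variance $\sigma_i^2$.

\emph{Main parts.} For a sum $Y=\sum_\mu x_\mu\xi_\mu$ of variance $\sigma^2$ we have $\mathbb EY^4=3\sigma^4-2\sum_\mu x_\mu^4\le3\sigma^4$. The Paley--Zygmund inequality $\Pr(U>\theta\,\mathbb EU)\ge(1-\theta)^2(\mathbb EU)^2/\mathbb EU^2$, with $U=Y_i^2$ and $\theta=\frac14$, gives $\Pr(Y_i^2>\sigma_i^2/4)\ge\frac3{16}$. By symmetry $\Pr(Y_i<-\sigma_i/2)\ge\frac3{32}$. Hoeffding's inequality (a deviation of $d/32$ in a sum of $d$ independent indicators) shows that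
\begin{equation}\label{eq:main}
\Pr\big(Y_i<-\sigma_i/2\ \text{ for at least }d/16\text{ indices }i\big)\ge1-e^{-d/512}.
\end{equation}

\emph{Remainders.} The $R_i$ are not independent, and since $L$ is fixed we can only make their variances a small constant multiple of $\sigma_i^2$; so we do not try to show that all of them are small. It suffices that few of them are large simultaneously, up to an event of probability exponentially small in $d$. This follows from a bound on the norm of the covariance matrix of the normalized remainders.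

Put $V_i=R_i/\sigma_i=\sum_\mu M_{i\mu}\xi_\mu$ and $\Gamma=MM^{\mathsf T}$. Here $M_{i\mu}=(m_1(\mu))_{k_i}/\sigma_i\ge0$ if $m_1(\mu)\notin I_i$, and $M_{i\mu}=0$ otherwise. Hence
\[
0\le\Gamma_{ij}=\frac1{\sigma_i\sigma_j}\sum_{m\le n-2,\ m\notin I_i\cup I_j}\sqrt{u_i(m)\,u_j(m)} .
\]

\begin{lemma}\label{lem:gamma}
With $C,a,b>0$ independent of $L$, for $n$ large in terms of $L$ and all $1\le i,j\le d$,
\[
\Gamma_{ij}\le C\,e^{-bL^2\max(1,(i-j)^2)}+C\,e^{-a\sqrt n} .
\]
\end{lemma}

\begin{proof}
For $m\in[n/16,3n/5]\setminus(I_i\cup I_j)$ put $z_i=(m-m_i^*)/n^{3/4}$ and similarly $z_j$. Then $|z_i|,|z_j|>L$, so $z_i^2+z_j^2\ge2L^2$. By \eqref{eq:sep} also $z_i^2+z_j^2\ge\frac12(z_i-z_j)^2\ge2L^2(i-j)^2$. We apply \eqref{eq:profile} to both factors, use these lower bounds on one half of the exponent, and use $z_i^2+z_j^2\ge z_i^2$ on the other half: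
\begin{align*}
\sqrt{u_i(m)u_j(m)}&\le e\,\sqrt{u_i(m_i^*)u_j(m_j^*)}\;e^{-\frac{b_1}8(z_i^2+z_j^2)}\\
&\le e\,\sqrt{u_i(m_i^*)u_j(m_j^*)}\;e^{-\frac{b_1}{16}z_i^2}\,e^{-bL^2\max(1,(i-j)^2)},\qquad b=\tfrac{b_1}8 .
\end{align*}
The sum of $e^{-b_1z_i^2/16}$ over $m$ is $O(n^{3/4})$, and by \eqref{eq:variance} $\sigma_i\sigma_j\ge a\,n^{3/4}\sqrt{u_i(m_i^*)u_j(m_j^*)}$. This gives the first term. The $m$ outside $[n/16,3n/5]$ contribute at most $Ce^{-a\sqrt n}$, by the Cauchy--Schwarz inequality, \eqref{eq:tails} and \eqref{eq:variance}.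
\end{proof}

Since $d\le n$, we can now fix $L$ so large that for all large $n$ every row sum of $\Gamma$ is at most $\tau:=\frac1{4096}$. As $\Gamma$ is symmetric with nonnegative entries, $\|\Gamma\|\le\tau$ and $\operatorname{tr}\Gamma\le d\tau$.

Let $g$ be a standard Gaussian vector in $\mathbb R^d$, independent of the signs, and let $\lambda=\frac1{2\tau}=2048$. Write $\mathbb E_g$, $\mathbb E_\xi$ for the expectations over $g$ and over the signs. Using $\mathbb Ee^{x\xi}\le e^{x^2/2}$ for a fair sign $\xi$, and $-\log(1-x)\le2x$ on $[0,\frac12]$ for the eigenvalues of $\lambda\Gamma$, we get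
\[
\mathbb E\,e^{\lambda|V|^2/2}=\mathbb E_g\mathbb E_\xi\,e^{\sqrt\lambda\langle g,V\rangle}\le\mathbb E_g\,e^{\lambda g^{\mathsf T}\Gamma g/2}=\det(I-\lambda\Gamma)^{-1/2}\le e^{\lambda\operatorname{tr}\Gamma}\le e^{d/2}.
\]
If at least $d/16$ indices satisfy $|R_i|>\sigma_i/4$, then $|V|^2\ge\frac d{16}\cdot\frac1{16}=\frac d{256}$. By Markov's inequality this has probability at most $e^{-\lambda d/512+d/2}=e^{-4d+d/2}\le e^{-3d}$.

\begin{proof}[Proof of Theorem~\ref{thm:rate}]
By \eqref{eq:main} and the last bound, with probability at least $1-e^{-d/512}-e^{-3d}$ at least $d/16$ indices satisfy $Y_i<-\sigma_i/2$, while fewer than $d/16$ satisfy $|R_i|>\sigma_i/4$. Then some $i$ has both $Y_i<-\sigma_i/2$ and $|R_i|\le\sigma_i/4$. For this $i$ and large $n$,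
\[
W_{k_i}<-\tfrac14\sigma_i<-D_{k_i}
\]
by \eqref{eq:mean}, and by \eqref{eq:test} $\psi_T$ is not Schur-positive. Hence $1-f(n)/2^{p(n)-1}\le e^{-d/512}+e^{-3d}$. Since $d\ge n^{1/4}/(25L)$ with $L$ fixed, this is at most $e^{-a\,n^{1/4}}$ for a suitable $a>0$ and all $n\ge n_0$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{HR} Hardy and Ramanujan, Proc. London Math. Soc. \textbf{17} (1918).
\bibitem{Sundaram} Sheila Sundaram, \emph{On a positivity conjecture in the character table of $S_n$}, arXiv:1808.01416 (2018).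
\end{thebibliography}

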